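\title{The equations of $\overline{M}_{0,n}$ in multidegree $(2,\dots,2)$}

\begin{abstract}
The Keel--Tevelev embedding places $\overline{M}_{0,n}$ in $\mathbb{P}^1\times\cdots\times\mathbb{P}^{n-3}$, and in suitable coordinates its image satisfies $\binom{n-1}{4}$ explicit cubic equations. Let $J_n$ be the ideal they generate and $I_n$ the prime ideal of the image. We prove that $J_n$ and $I_n$ agree in multidegree $(2,\dots,2)$ for all $n\ge5$. Hence these cubics and the Segre relations determine the ideal of $\overline{M}_{0,n}$ in the embedding given by the $\kappa$ class. We also determine all positive multidegrees in which the two ideals agree: $I_n$ is the saturation of $J_n$, and $J_n=I_n$ only for $n=5$. Partial fractions reduce the problem to a statement about Koszul syzygies, which follows from a vanishing theorem for line bundles on $\overline{M}_{0,n}$.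
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $n\ge5$ and $m=n-3$. The Deligne--Mumford--Knudsen moduli space $\overline{M}_{0,n}$ parametrizes trees of projective lines with $n$ distinct smooth marked points such that every component carries at least three special points (marked points or nodes). It is a smooth irreducible projective variety of dimension $m$. The Keel--Tevelev embedding
\[
\phi:\overline{M}_{0,n}\longrightarrow\mathbb{P}^1\times\mathbb{P}^2\times\cdots\times\mathbb{P}^{m}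
\]
has as its $i$-th component the forgetful map $\overline{M}_{0,n}\to\overline{M}_{0,i+3}$ followed by the Kapranov map $\overline{M}_{0,i+3}\to\mathbb{P}^i$. Both maps are surjective, so the image of $\phi$ maps onto every factor.

Let $w^{(i)}_0,\dots,w^{(i)}_i$ be homogeneous coordinates on $\mathbb{P}^i$ and let $V_i$ be their span. The Cox ring of the product is the polynomial ring $S=\mathbb{C}[w^{(i)}_k:1\le i\le m,\ 0\le k\le i]$, graded by $\mathbb{Z}^m$ with $\deg w^{(i)}_k=e_i$; thus $S_d=\bigotimes_i\operatorname{Sym}^{d_i}V_i$ for $d\in\mathbb{N}^m$, where $\mathbb{N}=\{0,1,2,\dots\}$. The irrelevant ideal $B$ is generated by $S_{(1,\dots,1)}$. A multihomogeneous ideal $\mathfrak{a}$ defines a closed subscheme of the product, and two ideals define the same subscheme exactly when they have the same saturation $\mathfrak{a}:B^\infty$. We compare degrees entry by entry and write $\mathbf{1}=(1,\dots,1)$ and $\mathbf{2}=(2,\dots,2)$.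

Two known facts frame the problem.

\medskip\noindent\textbf{Fact A.} \emph{For a suitable choice of the coordinates, $\phi(\overline{M}_{0,n})$ satisfies the $\binom{n-1}{4}$ equations given by the $2\times2$ minors of the matrices}
\begin{equation}\label{eq:matrix}
\begin{bmatrix}
w^{(i)}_0\bigl(w^{(j)}_0-w^{(j)}_{i+1}\bigr)&w^{(i)}_1\bigl(w^{(j)}_1-w^{(j)}_{i+1}\bigr)&\cdots&w^{(i)}_i\bigl(w^{(j)}_i-w^{(j)}_{i+1}\bigr)\\[2pt]
w^{(j)}_0&w^{(j)}_1&\cdots&w^{(j)}_i
\end{bmatrix},\qquad 1\le i<j\le m .
\end{equation}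

\noindent We fix these coordinates. Let $I_n\subset S$ be the prime ideal that defines $\phi(\overline{M}_{0,n})$ scheme-theoretically and let $J_n\subseteq I_n$ be the ideal generated by the minors.

Let $\Phi$ be the embedding given by the $\kappa$ class, that is, $\phi$ followed by the Segre embedding into $\mathbb{P}^N$, $N=(n-2)!-1$. The Cox ring of $\mathbb{P}^N$ is the polynomial ring $P$ with one variable for each product $w^{(1)}_{k_1}\cdots w^{(m)}_{k_m}$. Sending each variable to its product gives surjections $P_k\to S_{(k,\dots,k)}$, whose kernels form the Segre ideal.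

\medskip\noindent\textbf{Fact B} (Keel--Tevelev)\textbf{.} \emph{The ideal of $\Phi(\overline{M}_{0,n})$ in $P$ is generated by the Segre ideal and the preimages of the polynomials in $(I_n)_{\mathbf{2}}$.}

\medskip
Fact B says in which degree the equations of $\Phi(\overline{M}_{0,n})$ live, and Fact A supplies explicit equations. The following question, which comes from the paper of Monin and Rana \cite{MR}, asks whether the explicit equations suffice.

\medskip\noindent\textbf{Question.} \emph{Is $(J_n)_{\mathbf{2}}=(I_n)_{\mathbf{2}}$, so that the ideal of $\Phi(\overline{M}_{0,n})$ is generated by the Segre relations and the preimages of $(J_n)_{\mathbf{2}}$?}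

\medskip
The minors of the pair $(i,j)$ have degree $e_i+2e_j$. So $(J_n)_{\mathbf{1}}=0$, and $\mathbf{2}$ is the first diagonal degree in which the minors appear; all of them do. For $n=5$ there is a single minor, the image of $\phi$ is a divisor in $\mathbb{P}^1\times\mathbb{P}^2$, and $J_5=I_5$. One might guess that $J_n=I_n$ for all $n$, which would settle the question at once. This guess is wrong already for $n=6$, in degree $(1,1,2)$. The question is therefore whether the difference between the two ideals has disappeared by degree $\mathbf{2}$. It has.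

\begin{theorem}\label{thm:main}
Let $n\ge5$ and $m=n-3$. Let $d\in\mathbb{N}^m$ satisfy $d_1\ge1$ and $d_i\ge2$ for $2\le i\le m-1$, with $d_m\ge0$ arbitrary. Then $(J_n)_d=(I_n)_d$. In particular $(J_n)_{\mathbf{2}}=(I_n)_{\mathbf{2}}$, and the ideal of $\Phi(\overline{M}_{0,n})$ is generated by the Segre relations and the preimages of $(J_n)_{\mathbf{2}}$.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $n\ge5$ and $m=n-3$.
\begin{enumerate}
\item For $d\ge\mathbf{1}$ we have $(J_n)_d=(I_n)_d$ if and only if there is no $i$ with $2\le i\le m-1$, $d_i=1$ and $d_{i+1}\ge2$.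
\item $J_n=I_n$ if and only if $n=5$.
\item $(J_n)_d=(I_n)_d$ for all $d\ge\mathbf{2}$. Hence $I_n$ is the saturation of $J_n$ by the irrelevant ideal, and $J_n$ cuts out $\phi(\overline{M}_{0,n})$ scheme-theoretically.
\item $(I_n)_d=S_{d-\mathbf{2}}\cdot(J_n)_{\mathbf{2}}$ for all $d\ge\mathbf{2}$. This reproves Fact B.
\end{enumerate}
\end{theorem}

The proof has an elementary part and a cohomological part. Section~\ref{sec:param} shows that on the open part of the image $w^{(j)}_k=1/(u_{j+1}-u_k)$, where the $u_k$ are the positions of the marked points. An equation then becomes an identity of rational functions in the last point, and its residues are linear relations among the coordinates of an earlier factor $\mathbb{P}^r$, valid modulo $I_n$ (Section~\ref{sec:pf}). The minors remove exactly those relations that are of Koszul type. Section~\ref{sec:fail} exhibits a relation that is not, which produces the degrees where $J_n\ne I_n$. Section~\ref{sec:reduction} deduces both theorems from Proposition~\ref{prop:koszul}, which says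 that in a suitable range of degrees every relation is of Koszul type. Sections~\ref{sec:bundles}--\ref{sec:vanishing} prove that proposition by computing the cohomology of line bundles along the tower of forgetful maps.

\section{A parametrization of the image}\label{sec:param}

The proofs are by induction on the number of factors, so we index by $m$. For $m\ge1$ let $S^{(m)}$ be the Cox ring of $\mathbb{P}^1\times\cdots\times\mathbb{P}^m$ and $J^{(m)}\subset S^{(m)}$ the ideal generated by the minors of \eqref{eq:matrix}. Thus $J^{(1)}=0$, $J^{(m)}\subset J^{(m+1)}$, and $J^{(n-3)}=J_n$. We put $S^{(0)}=\mathbb{C}$. Expanding the determinant, the minor of the pair $(i,j)$ in the columns $l<k\le i$ is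
\begin{equation}\label{eq:minor}
\mu^{(i,j)}_{lk}=(w_l-w_k)\,x_lx_k+w_k\,x_lx_{i+1}-w_l\,x_kx_{i+1},\qquad w=w^{(i)},\quad x=w^{(j)} .
\end{equation}

Place $m+3$ points on $\mathbb{P}^1$ at $\infty$ and at distinct $u_0,\dots,u_{m+1}\in\mathbb{C}$, and set
\[
T_m=\Bigl\{\,w^{(j)}=\Bigl[\frac1{u_{j+1}-u_0}:\dots:\frac1{u_{j+1}-u_j}\Bigr],\ 1\le j\le m\ :\ u_0,\dots,u_{m+1}\text{ distinct}\Bigr\}\subset\mathbb{P}^1\times\cdots\times\mathbb{P}^m .
\]
Let $I^{(m)}$ be the multihomogeneous ideal of the closure $\overline{T_m}$. For $F\in S^{(m)}$ write $F(u)$ for the rational function obtained by substituting $w^{(j)}_k=1/(u_{j+1}-u_k)$. A multihomogeneous $F$ lies in $I^{(m)}$ if and only if $F(u)=0$.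

The projection of $T_m$ to $\mathbb{P}^j$ is dense: a point $[a_0:\dots:a_j]$ with nonzero, pairwise distinct coordinates is reached by $u_{j+1}=0$, $u_k=-1/a_k$ for $k\le j$, and any distinct values of the remaining $u_k$. Hence
\begin{equation}\label{eq:onefactor}
I^{(m)}_{ce_j}=0\quad\text{for all }c\ge0\text{ and }1\le j\le m;\qquad\text{in particular } I^{(1)}=0 .
\end{equation}

\begin{lemma}\label{lem:param}
We have $J^{(m)}\subset I^{(m)}$ for all $m\ge1$. If $n\ge5$ and $m=n-3$, then $\phi(\overline{M}_{0,n})=\overline{T_m}$, the ideal $I_n$ is saturated, and $I_n=I^{(m)}$.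
\end{lemma}

\begin{proof}
Let $i<j$, $v=u_{i+1}$, $t=u_{j+1}$. After substitution the entry in column $k$ of the first row of \eqref{eq:matrix} is
\[
\frac1{v-u_k}\Bigl(\frac1{t-u_k}-\frac1{t-v}\Bigr)=\frac1{v-u_k}\cdot\frac{u_k-v}{(t-u_k)(t-v)}=-\frac1{t-v}\cdot\frac1{t-u_k},
\]
which is $-1/(t-v)$ times the entry below it. The rows are proportional, so $J^{(m)}\subset I^{(m)}$.

Let $Z=\phi(\overline{M}_{0,n})$. It is irreducible of dimension $m$ and maps onto each $\mathbb{P}^j$, so there is a dense open set $U\subset Z$ on which, for each $j$, the coordinates $w^{(j)}_0,\dots,w^{(j)}_j$ are nonzero and pairwise distinct. Fix a point of $U$. We construct distinct $u_0,u_1,\dots$ such that $w^{(j)}$ is proportional to $(1/(u_{j+1}-u_k))_{k\le j}$ for each $j$. For $j=1$ take $u_2=0$ and $u_k=-1/w^{(1)}_k$ for $k=0,1$. Let $j\ge2$, suppose that $u_0,\dots,u_j$ are constructed, and scale so that $w^{(j-1)}_k=1/(u_j-u_k)$. By Fact A the minors of the pair $(j-1,j)$ vanish, and the second row has nonzero entries, so the first row is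 a multiple of the second:
\[
\frac1{u_j-u_k}\Bigl(1-\frac{w^{(j)}_j}{w^{(j)}_k}\Bigr)=\lambda\qquad(0\le k\le j-1)
\]
for some $\lambda$, and $\lambda\ne0$ because $w^{(j)}_k\ne w^{(j)}_j$. Put $u_{j+1}=u_j-1/\lambda\neq u_j$. For $k<j$,
\[
u_{j+1}-u_k=-\frac1\lambda\bigl(1-\lambda(u_j-u_k)\bigr)=-\frac1\lambda\cdot\frac{w^{(j)}_j}{w^{(j)}_k}\ne0,
\]
and the two outer terms agree for $k=j$ as well. So $u_0,\dots,u_{j+1}$ are distinct and $w^{(j)}_k$ is proportional to $1/(u_{j+1}-u_k)$. This proves $U\subset T_m$.

The set $T_m$ is the image of an irreducible variety of dimension $m+2$ under a map that is constant on the two-dimensional orbits of the group of affine maps $u\mapsto\alpha u+\beta$. So $\overline{T_m}$ is irreducible of dimension at most $m$; it contains $Z$, hence equals $Z$. Finally, $B\not\subset I_n$ because $Z$ is nonempty, and $I_n$ is prime, so $FB^k\subset I_n$ implies $F\in I_n$. Thus $I_n$ is the saturated ideal of the reduced scheme $Z$, which is $I^{(m)}$.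
\end{proof}

From here on the Kapranov maps and Fact A are not used again: the task is to compare $J^{(m)}$ with $I^{(m)}$.

\section{Partial fractions}\label{sec:pf}

The last point $t=u_{m+2}$ enters the parametrization of $T_{m+1}$ only through the last factor. So we expand an equation in the variables of that factor and regard it as a rational function of $t$.

\begin{lemma}\label{lem:pf}
Let $m\ge1$, $a\in\mathbb{N}^m$, and $x_k=w^{(m+1)}_k$ for $0\le k\le m+1$.
\begin{enumerate}
\item[(a)] $I^{(m+1)}_{(a,0)}=I^{(m)}_a$ and $I^{(m+1)}_{(a,1)}=I^{(m)}_a\cdot V_{m+1}$.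
\item[(b)] Let $F=\sum_{k\le l}F_{kl}x_kx_l\in I^{(m+1)}_{(a,2)}$ with $F_{kl}\in S^{(m)}_a$, and put $F_{lk}=F_{kl}$. Then $F_{kk}\in I^{(m)}$ for all $k$, and
\begin{equation}\label{eq:res}
\sum_{l\ne k}\frac{F_{kl}(u)}{u_k-u_l}=0\qquad\text{for }0\le k\le m+1. \tag{$*_k$}
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Fix distinct $u_0,\dots,u_{m+1}$ and let $t=u_{m+2}$ vary, so that $x_k=1/(t-u_k)$ while $F(u)$ is constant for $F\in S^{(m)}$. The first equality in (a) is immediate. For the second, $\sum_kF_kx_k$ lies in $I^{(m+1)}$ if and only if $\sum_kF_k(u)/(t-u_k)=0$ for all $u$ and $t$; taking the residue at $t=u_k$ shows that this happens if and only if every $F_k(u)$ vanishes. For (b), we have $\sum_{k\le l}F_{kl}(u)/\bigl((t-u_k)(t-u_l)\bigr)=0$ for all $t$. Multiplying by $(t-u_k)^2$ and letting $t\to u_k$ gives $F_{kk}(u)=0$. Then the pole at $u_k$ is simple, and its residue is the left side of $(*_k)$.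
\end{proof}

The terms of $(*_{r+1})$ with $l\le r$ are $F_{l,r+1}(u)\,w^{(r)}_l(u)$. If the terms with $l>r+1$ are absent, $(*_{r+1})$ is a polynomial relation among the coordinates of $\mathbb{P}^r$. The whole method is visible for $n=5$.

\begin{example}\label{ex:five}
Let $y=w^{(1)}$ and $x=w^{(2)}$. The only minor is
\[
\mu=\mu^{(1,2)}_{01}=(y_0-y_1)x_0x_1+y_1x_0x_2-y_0x_1x_2 .
\]
Let $F=\sum_{k\le l}F_{kl}x_kx_l\in I^{(2)}_{(a,2)}$ with $a\ge1$ and $F_{kl}\in\operatorname{Sym}^aV_1$. Since $I^{(1)}=0$, Lemma~\ref{lem:pf}(b) gives $F_{00}=F_{11}=F_{22}=0$, and $(*_2)$ says that $F_{02}y_0+F_{12}y_1=0$ in $\mathbb{C}[y_0,y_1]$. As $y_0$ and $y_1$ are coprime, $F_{02}=Gy_1$ and $F_{12}=-Gy_0$ for some $G$ of degree $a-1$. These are the coefficients of $x_0x_2$ and $x_1x_2$ in $G\mu$, so $F-G\mu=F'x_0x_1$ with $F'\in\operatorname{Sym}^aV_1$. This difference lies in $I^{(2)}$, and $(*_1)$ for it reads $F'(u)/(u_1-u_0)=0$. Hence $F=G\mu$.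
\end{example}

With more factors one removes the variables $x_{m+1},x_m,\dots,x_2$ in turn, using the minors of the pairs $(m,m+1),(m-1,m+1),\dots,(1,m+1)$. What changes is that the relation among the $w^{(r)}_l$ holds only modulo $I^{(m)}$. Call a tuple $(F_0,\dots,F_i)$ in $S^{(m)}_a$ a \emph{syzygy of $w^{(i)}$ of degree $a$} if $\sum_lF_lw^{(i)}_l\in I^{(m)}$. Call it \emph{Koszul} if there are $G_{lk}=-G_{kl}\in S^{(m)}_{a-e_i}$ with
\[
F_l-\sum_kG_{lk}w^{(i)}_k\in I^{(m)}\qquad(0\le l\le i).
\]
By \eqref{eq:minor}, the part of $\mu^{(i,j)}_{lk}$ that involves $x_{i+1}$ records the basic Koszul syzygy $w_k\cdot w_l-w_l\cdot w_k=0$. So the minors can cancel Koszul syzygies, and the method works as long as there are no others.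

\section{A syzygy that is not Koszul}\label{sec:fail}

The equations themselves provide other syzygies. Let $2\le i\le m$ and write $y=w^{(1)}$, $w=w^{(i)}$. The minor of the pair $(1,i)$ is
\[
\nu=\mu^{(1,i)}_{01}=c_0w_0+c_1w_1,\qquad c_0=-y_1(w_1-w_2),\quad c_1=y_0(w_0-w_2).
\]
So $(c_0,c_1,0,\dots,0)$ is a syzygy of $w^{(i)}$ of degree $e_1+e_i$. It is not Koszul. Indeed $I^{(m)}_{e_1+e_i}=0$ by Lemma~\ref{lem:pf}(a) and \eqref{eq:onefactor}, so the Koszul congruences would be equalities in $S^{(m)}$, and antisymmetry would force $\nu=0$ in $S^{(m)}$.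

Now let $i\le m-1$ and $x=w^{(i+1)}$, and look for an equation $c_0x_0x_{i+1}+c_1x_1x_{i+1}+fx_0x_1$ whose residue relation $(*_{i+1})$ is this syzygy. Each product $x_kx_l$ behaves like $t^{-2}$ as $t\to\infty$, so the three coefficients must add up to zero on $T_m$. This leads to
\[
G=c_0x_0x_{i+1}+c_1x_1x_{i+1}-(c_0+c_1)x_0x_1,\qquad\deg G=e_1+e_i+2e_{i+1}.
\]

\begin{proposition}\label{prop:fail}
Let $d\in\mathbb{N}^m$ with $d_1\ge1$, and suppose that $d_i=1$ and $d_{i+1}\ge2$ for some $i$ with $2\le i\le m-1$. Then $J^{(m)}_d\ne I^{(m)}_d$.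
\end{proposition}

\begin{proof}
First, $G\in I^{(m)}$. Put $v=u_{i+1}$, $t=u_{i+2}$ and $\Pi=(v-u_0)(v-u_1)(v-u_2)$. Since $w_k-w_2=(u_k-u_2)/\bigl((v-u_k)(v-u_2)\bigr)$ and $y_k=1/(u_2-u_k)$ for $k=0,1$, we get
\[
c_0=\frac1{(v-u_1)(v-u_2)}=\frac{v-u_0}{\Pi},\qquad c_1=-\frac1{(v-u_0)(v-u_2)}=-\frac{v-u_1}{\Pi},\qquad c_0+c_1=\frac{u_1-u_0}{\Pi}.
\]
From $x_k=1/(t-u_k)$ and $x_{i+1}=1/(t-v)$ we get $(v-u_k)x_kx_{i+1}=x_{i+1}-x_k$ and $(u_1-u_0)x_0x_1=x_1-x_0$. Therefore
\[
\Pi\,G(u)=(x_{i+1}-x_0)-(x_{i+1}-x_1)-(x_1-x_0)=0 .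
\]

Put $e=d_{i+1}$ and
\[
H=y_0^{\,d_1-1}\prod_{l\ne1,i,i+1}\bigl(w^{(l)}_0\bigr)^{d_l}\cdot x_{i+1}^{\,e-2}\,G\ \in I^{(m)}_d .
\]
We separate $H$ from $J^{(m)}_d$ by a linear map $\Lambda:S^{(m)}_d\to\mathbb{C}[y,w]$ that extracts the syzygy. Given $F\in S^{(m)}_d$, set $w^{(l)}=(1,\dots,1)$ for all $l\notin\{1,i,i+1\}$, let $C_k\in\mathbb{C}[y,w]$ be the coefficient of $x_{i+1}^{e-1}x_k$ in the result for $0\le k\le i$, and put $\Lambda(F)=\sum_kC_kw_k$. For $F=H$ we have $C_0=y_0^{d_1-1}c_0$, $C_1=y_0^{d_1-1}c_1$ and $C_k=0$ for $k\ge2$, so $\Lambda(H)=y_0^{d_1-1}\nu\ne0$.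

The space $J^{(m)}_d$ is spanned by the products $h\,\mu^{(p,j)}_{lk}$ of degree $d$ with $h$ a monomial. We check that $\Lambda$ kills each of them.
\begin{itemize}
\item If $j\notin\{i,i+1\}$, then $j\notin\{1,i,i+1\}$ because $j\ge2$. The substitution $w^{(j)}=(1,\dots,1)$ makes the first row of \eqref{eq:matrix} vanish, so the minor becomes $0$.
\item The case $j=i$ does not occur, since the minor has degree $2>d_i$ in $w$.
\item If $j=i+1$ and $p<i$, the minor involves only $x_0,\dots,x_{p+1}$, so not $x_{i+1}$, and $h$ has degree $e-2$ in $x$. The product is not divisible in any term by $x_{i+1}^{e-1}$, so all $C_k$ vanish.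
\item If $(p,j)=(i,i+1)$, then $h$ has degree $0$ in $w$ and degree $e-2$ in $x$, and the minor has degree $1$ in $x_{i+1}$. So all $C_k$ vanish unless $h$ becomes $\gamma x_{i+1}^{e-2}$ with $\gamma\in\mathbb{C}[y]$. In that case \eqref{eq:minor} gives $C_l=\gamma w_k$ and $C_k=-\gamma w_l$, with all other coefficients zero, and $\Lambda=\gamma(w_kw_l-w_lw_k)=0$.
\end{itemize}
Hence $H\notin J^{(m)}$.
\end{proof}

\begin{remark}\label{rem:repair}
One more factor from $V_i$ repairs the failure. Modulo $\nu$ the syzygy $w_0\cdot(c_0,c_1,0,\dots,0)$ equals $(-c_1w_1,c_1w_0,0,\dots,0)$, which is Koszul, and comparing the coefficients of $x_0x_{i+1}$, $x_1x_{i+1}$ and $x_0x_1$ gives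
\[
w_0G=-c_1\,\mu^{(i,i+1)}_{01}+\nu\,x_0(x_{i+1}-x_1)\in J^{(m)} .
\]
This suggests that degree $2$ in $w^{(i)}$ is the right threshold.
\end{remark}

\section{From Koszul syzygies to the main theorems}\label{sec:reduction}

The following proposition is the only input from the geometry of $\overline{M}_{0,n}$. It is proved at the end of Section~\ref{sec:vanishing}.

\begin{proposition}\label{prop:koszul}
Let $1\le i\le m$ and $a\in\mathbb{N}^m$. Assume that $a_l\ge1$ for all $l\le i$, and that $a_i\ge2$ if $i\ge2$. Then every syzygy of $w^{(i)}$ of degree $a$ is Koszul.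
\end{proposition}

A first consequence is that $I^{(m)}$ has no new generators once a degree is raised beyond $2$.

\begin{lemma}\label{lem:raise}
Let $d\in\mathbb{N}^m$ with $d_i\ge2$ and $d_l\ge1$ for $l<i$. Then $I^{(m)}_{d+e_i}=V_i\cdot I^{(m)}_d$.
\end{lemma}

\begin{proof}
Let $F\in I^{(m)}_{d+e_i}$ and write $F=\sum_lw^{(i)}_lF_l$ with $F_l\in S^{(m)}_d$. Then $(F_l)$ is a syzygy of degree $d$. By Proposition~\ref{prop:koszul} there are antisymmetric $G_{lk}$ with $F'_l=F_l-\sum_kG_{lk}w^{(i)}_k\in I^{(m)}_d$. By antisymmetry $\sum_{l,k}G_{lk}w^{(i)}_lw^{(i)}_k=0$, so $F=\sum_lw^{(i)}_lF'_l$. The reverse inclusion holds because $I^{(m)}$ is an ideal.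
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We prove by induction on $m\ge1$ that $J^{(m)}_d=I^{(m)}_d$ whenever $d_1\ge1$ and $d_i\ge2$ for $2\le i\le m-1$. By Lemma~\ref{lem:param} only the inclusion $I^{(m)}_d\subset J^{(m)}_d$ needs proof, and the statement for $m=n-3$ is the first assertion of the theorem. For $m=1$ both ideals are zero by \eqref{eq:onefactor}.

Assume the statement for $m$ and let $d=(a,c)\in\mathbb{N}^{m+1}$ with $a_1\ge1$ and $a_i\ge2$ for $2\le i\le m$. By induction $I^{(m)}_a=J^{(m)}_a$. If $c\le1$, Lemma~\ref{lem:pf}(a) gives $I^{(m+1)}_d\subset I^{(m)}_aS^{(m+1)}\subset J^{(m+1)}$. If $c\ge3$, Lemma~\ref{lem:raise} with $i=m+1$ gives $I^{(m+1)}_{(a,c)}=V_{m+1}I^{(m+1)}_{(a,c-1)}$, which reduces the claim to $c=2$.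

Let $c=2$, $x=w^{(m+1)}$ and $F=\sum_{k\le l}F_{kl}x_kx_l\in I^{(m+1)}_{(a,2)}$. By Lemma~\ref{lem:pf}(b), $F_{kk}\in I^{(m)}$ for every such $F$. For $1\le r\le m+1$ consider the condition
\[
(\mathrm{H}_r)\qquad F_{kl}\in I^{(m)}\ \text{ whenever }\max(k,l)\ge r+1 .
\]
Condition $(\mathrm{H}_{m+1})$ is empty. Let $1\le r\le m$ and suppose that $F$ satisfies $(\mathrm{H}_{r+1})$. We subtract from $F$ an element of $J^{(m+1)}$ so that the result satisfies $(\mathrm{H}_r)$.

In $(*_{r+1})$ the terms with $l\ge r+2$ vanish, and what remains says that $(F_{0,r+1},\dots,F_{r,r+1})$ is a syzygy of $w=w^{(r)}$ of degree $a$. The hypotheses of Proposition~\ref{prop:koszul} hold for $a$ and $i=r$; this is where $a_1\ge1$ and $a_r\ge2$ for $r\ge2$ are used. So there are $G_{lk}=-G_{kl}\in S^{(m)}_{a-e_r}$ with $F_{l,r+1}-\sum_{k\le r}G_{lk}w_k\in I^{(m)}$ for $l\le r$. Let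
\[
D=\sum_{l<k\le r}G_{lk}\,\mu^{(r,m+1)}_{lk}\in J^{(m+1)}_{(a,2)} .
\]
By \eqref{eq:minor}, $D$ involves only $x_0,\dots,x_{r+1}$, and for $l\le r$ the coefficient of $x_lx_{r+1}$ in $D$ is
\[
\sum_{k>l}G_{lk}w_k-\sum_{k<l}G_{kl}w_k=\sum_{k\le r}G_{lk}w_k .
\]
So $F-D$ lies in $I^{(m+1)}_{(a,2)}$, its coefficients with $\max(k,l)\ge r+2$ are those of $F$, and its coefficients of $x_lx_{r+1}$ lie in $I^{(m)}$, for $l\le r$ by construction and for $l=r+1$ by Lemma~\ref{lem:pf}(b). Thus $F-D$ satisfies $(\mathrm{H}_r)$.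

After the steps $r=m,m-1,\dots,1$ we reach an $F$ that satisfies $(\mathrm{H}_1)$. Then $(*_1)$ reads $F_{01}(u)/(u_1-u_0)=0$, so all coefficients of $F$ lie in $I^{(m)}_a=J^{(m)}_a$, and $F\in J^{(m+1)}$. This completes the induction.

The degree $d=\mathbf{2}$ satisfies the hypotheses. The statement about $\Phi$ follows from Fact B, or from Theorem~\ref{thm:compl}(4), whose proof below does not use Fact B.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
Write $I=I_n=I^{(m)}$ and $J=J_n=J^{(m)}$.

(1) If some $i$ with $2\le i\le m-1$ has $d_i=1$ and $d_{i+1}\ge2$, then $J_d\ne I_d$ by Proposition~\ref{prop:fail}. Suppose there is no such $i$. Let $r\ge2$ be maximal with $d_r\ge2$, and $r=1$ if there is none. Then $d_{r+1}=\dots=d_m=1$. Moreover $d_2,\dots,d_r\ge2$: if $3\le l\le r$ and $d_l\ge2$, then $d_{l-1}\ne1$, so $d_{l-1}\ge2$. Repeated use of Lemma~\ref{lem:pf}(a) gives $I_d=I^{(r)}_{(d_1,\dots,d_r)}\cdot V_{r+1}\cdots V_m$, and $I^{(r)}_{(d_1,\dots,d_r)}=J^{(r)}_{(d_1,\dots,d_r)}$ by the statement proved by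 induction above. Hence $I_d\subset J$.

(2) For $n\ge6$ we have $m\ge3$, and Proposition~\ref{prop:fail} applies with $i=2$ and $d=(1,1,2,0,\dots,0)$. For $n=5$, Theorem~\ref{thm:main} gives $J_d=I_d$ whenever $d_1\ge1$, and $I_d=0$ when $d_1=0$ by \eqref{eq:onefactor}.

(3) The equality is contained in Theorem~\ref{thm:main}. The ideal $B^2$ is generated by $S_{\mathbf{2}}$, and $I_d\,S_{\mathbf{2}}\subset I_{d+\mathbf{2}}=J_{d+\mathbf{2}}$ for every $d\in\mathbb{N}^m$. So $I\subset J:B^\infty\subset I:B^\infty=I$, where the last equality is part of Lemma~\ref{lem:param}.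

(4) One passes from $\mathbf{2}$ to any $d\ge\mathbf{2}$ by raising one entry at a time, and Lemma~\ref{lem:raise} applies at each step. Hence $I_d=S_{d-\mathbf{2}}I_{\mathbf{2}}=S_{d-\mathbf{2}}J_{\mathbf{2}}$. The degree $k$ part of the ideal of $\Phi(\overline{M}_{0,n})$ is the preimage of $I_{(k,\dots,k)}$ under $P_k\to S_{(k,\dots,k)}$. For $k\le1$ we have $I_{(k,\dots,k)}=0$, by Lemma~\ref{lem:pf}(a) and $I^{(1)}=0$, so the preimage lies in the Segre ideal. Let $k\ge2$ and let $Q\in P_k$ map into $I_{(k,\dots,k)}$. Write its image as $\sum_\alpha h_\alpha F_\alpha$ with $h_\alpha\in S_{(k-2,\dots,k-2)}$ and $F_\alpha\in I_{\mathbf{2}}$, and choose preimages $\tilde h_\alpha\in P_{k-2}$ and $\tilde F_\alpha\in P_2$. Then $Q-\sum_\alpha\tilde h_\alpha\tilde F_\alpha$ lies in the Segre ideal. So the Segre ideal and the preimages of $I_{\mathbf{2}}=J_{\mathbf{2}}$ generate.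
\end{proof}

\section{Line bundles on the tower of moduli spaces}\label{sec:bundles}

It remains to prove Proposition~\ref{prop:koszul}. The ring $S^{(m)}/I^{(m)}$ is hard to control directly. We realize its graded pieces as spaces of sections of line bundles on $\overline{M}_{0,m+3}$. The Koszul property then becomes the exactness of a complex of global sections, and the forgetful maps, whose fibers are curves, allow an induction on $m$.

\subsection*{Standard facts}
A \emph{tree} is a connected nodal curve of arithmetic genus $0$, that is, a tree of projective lines. For a line bundle $M$ on a tree, $\chi(M)=\deg M+1$. Let $A$ be a finite set with $|A|\ge3$ and let $b\notin A$. We use the following description of the forgetful maps, due to Knudsen.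
\begin{itemize}
\item[(K1)] The map $\pi:\overline{M}_{0,A\cup\{b\}}\to\overline{M}_{0,A}$ forgetting $b$ is the universal curve. It is flat, its fiber over the point $x$ given by $(C,(p_s)_{s\in A})$ is $C$, and it has disjoint sections $\sigma_s$ in its smooth locus with $\sigma_s(x)=p_s$. As a pointed curve, $\sigma_s(x)$ is $C$ with a new component attached at $p_s$ that carries $s$ and $b$, and a smooth unmarked point of $C$ is $C$ with that point marked $b$.
\item[(K2)] Forgetful maps commute. Let $|A|\ge4$ and $a\in A$, let $C$ be the fiber over $x$ as above, and let $\bar C$ be the stable curve obtained from $C$ by forgetting $a$. The map $\overline{M}_{0,A\cup\{b\}}\to\overline{M}_{0,(A\setminus\{a\})\cup\{b\}}$ restricts to the contraction $c:C\to\bar C$. It is an isomorphism unless the component $E$ carrying $p_a$ has exactly three special points. In that case $c$ contracts $E$ to a point, and $E$ meets the rest $R$ of $C$ in one point or in two points $r_1,r_2$; the map $c|_R$ is an isomorphism in the first case and glues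 $r_1,r_2$ to a node in the second.
\end{itemize}
The dualizing sheaf $\omega_C$ of a tree is the line bundle of meromorphic $1$-forms on the components with at most simple poles at the nodes and opposite residues on the two branches. Its degree on a component is the number of nodes on it minus $2$, and $H^0(C,\omega_C)=H^1(C,\mathcal{O}_C)^\vee=0$. The relative dualizing sheaf $\omega_\pi$ restricts to $\omega_C$ on each fiber, and if $D$ is the image of a section $\sigma$ in the smooth locus, the residue trivializes $\sigma^*\omega_\pi(D)$.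
\begin{itemize}
\item[(BC)] Let $\pi:X\to Y$ be a flat projective family of curves over a variety and $M$ a line bundle on $X$. If $H^1$ of $M$ vanishes on all fibers, then $R^1\pi_*M=0$, the sheaf $\pi_*M$ is locally free and commutes with base change, and $H^q(X,M\otimes\pi^*N')=H^q(Y,\pi_*M\otimes N')$ for line bundles $N'$ on $Y$. If $H^0$ of $M$ vanishes on all fibers, then $\pi_*M=0$, the sheaf $R^1\pi_*M$ is locally free and commutes with base change, and $H^q(X,M\otimes\pi^*N')=H^{q-1}(Y,R^1\pi_*M\otimes N')$.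
\end{itemize}

\begin{lemma}\label{lem:tree}
Let $M$ be a line bundle on a tree $C$.
\begin{enumerate}
\item[(a)] If $M$ has degree $\ge0$ on all components, except possibly on one component $E$ where it has degree $-1$, then $H^1(C,M)=0$.
\item[(b)] If $M$ has degree $\ge0$ on all components, then $M$ is globally generated.
\item[(c)] If $M$ has degree $\le0$ on all components and negative degree on one, then $H^0(C,M)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $C=\mathbb{P}^1$, the degree is at least $-1$ and $H^1=0$. Otherwise $C$ has at least two components with only one node, so there is one, $F$, different from $E$. Let $p$ be its node and $C'$ the union of the other components. In $0\to M|_F(-p)\to M\to M|_{C'}\to0$ the first term has degree $\ge-1$ on $F\cong\mathbb{P}^1$, and the last has $H^1=0$ by induction on the number of components.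

(b) It suffices to show $H^1(C,M\otimes\mathcal{I}_p)=0$ for each point $p$. If $p$ is smooth, $M(-p)$ satisfies (a). If $p$ is a node, then $C=C_1\cup C_2$ with trees $C_1,C_2$ meeting in $p$, and $M\otimes\mathcal{I}_p=M|_{C_1}(-p)\oplus M|_{C_2}(-p)$; both summands satisfy (a).

(c) A section vanishes on a component of negative degree. On an adjacent component it is a section of a bundle of degree $\le0$ on $\mathbb{P}^1$ with a zero, so it vanishes there too. Since $C$ is connected, the section is zero.
\end{proof}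

\subsection*{The bundles $L_i$}
For $m\ge0$ let $X_m=\overline{M}_{0,m+3}$ with markings $\infty,0,1,\dots,m+1$; so $X_0$ is a point and $X_1\cong\mathbb{P}^1$. For $m\ge1$ let $\pi_m:X_m\to X_{m-1}$ forget $m+1$, with sections $\sigma_s$ and their images $D_s$ for $s\in\{\infty,0,\dots,m\}$. The functions $1/(t-u_k)$ of Section~\ref{sec:param} are the coefficients of the forms $dt/(t-u_k)$, which have simple poles at marked points. This suggests the definition
\[
L_m=\omega_{\pi_m}\Bigl(\sum_sD_s\Bigr).
\]
On a fiber $C$ of $\pi_m$, the degree of $L_m$ on a component is its number of special points minus $2$, which is at least $1$, and the total degree is $-2+(m+2)=m$.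

Since $H^0(C,\omega_C)=0$, the residues at the $m+2$ marked points embed $H^0(C,L_m|_C)$ in $\mathbb{C}^{m+2}$. The residues of a form on each component add up to zero and the residues at the nodes cancel in pairs, so the image lies in the hyperplane of vectors with sum zero. By Lemma~\ref{lem:tree}(a), $h^1=0$ and $h^0=m+1$, so the image is this hyperplane. By (BC), the residues define an isomorphism of $\pi_{m*}L_m$ with the kernel of the sum map $\mathcal{O}^{m+2}\to\mathcal{O}$. Hence there are global sections $w^{(m)}_0,\dots,w^{(m)}_m$ of $L_m$ such that on every fiber $w^{(m)}_k$ has residue $1$ at $p_k$, residue $-1$ at $p_\infty$ and residue $0$ at the other marked points, and they restrict to a basis of $H^0(C,L_m|_C)$. By Lemma~\ref{lem:tree}(b) \emph{they generate $L_m$}.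

For $i\le m$ we write $L_i$ and $w^{(i)}_k$ also for the pullbacks to $X_m$, and $L^a=\bigotimes_iL_i^{a_i}$ for $a\in\mathbb{Z}^m$. Sending each variable to the section with the same name gives maps $S^{(m)}_d\to H^0(X_m,L^d)$. A point of the dense open set of smooth curves is $\mathbb{P}^1$ with $p_\infty=\infty$ and $p_k=u_k$. There $w^{(i)}_k$ is the form $dt/(t-u_k)$ at $t=u_{i+1}$, so if each $L_i$ is trivialized by $dt$, the image of $F$ has the value $F(u)$. Since $X_m$ is reduced and irreducible,
\begin{equation}\label{eq:kernel}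
I^{(m)}_d=\ker\bigl(S^{(m)}_d\to H^0(X_m,L^d)\bigr),\qquad d\in\mathbb{N}^m .
\end{equation}

\section{Pushing forward powers of $L_m$}\label{sec:push}

To compute the cohomology of $L^a$ by induction we need the direct images of $L_m^c$ under $\pi_m$. The idea is to remove the pole at $p_m$ one factor at a time. Each removal splits off a line bundle supported on $D_m\cong X_{m-1}$, and when no pole at $p_m$ is left the bundle no longer depends on the marking $m$ and comes from a smaller moduli space.

Let $m\ge2$ and let $X'_{m-1}$ be the moduli space with markings $\infty,0,\dots,m-1,m+1$. By (K2) there is a commutative square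
\[
\begin{array}{ccc}
X_m&\xrightarrow{\ \ \tau\ \ }&X'_{m-1}\\[2pt]
{\scriptstyle\pi}\big\downarrow&&\big\downarrow{\scriptstyle\pi'}\\[2pt]
X_{m-1}&\xrightarrow{\ \ \rho\ \ }&X_{m-2}
\end{array}
\]
in which $\tau$ and $\rho=\pi_{m-1}$ forget $m$, while $\pi=\pi_m$ and $\pi'$ forget $m+1$. Let $\iota:X_{m-1}\to X'_{m-1}$ be the isomorphism that renames $m$ as $m+1$; then $\pi'\iota=\pi_{m-1}$. Let $\mathcal{N}$ and $w'_0,\dots,w'_{m-1}$ be the line bundle and sections on $X'_{m-1}$ that correspond to $L_{m-1}$ and $w^{(m-1)}_0,\dots,w^{(m-1)}_{m-1}$ under $\iota$. Put $L'=\tau^*\mathcal{N}$. It is generated by the sections $\tau^*w'_k$, which we again call $w'_k$.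

\begin{lemma}\label{lem:twist}
\begin{enumerate}
\item[(a)] There is an isomorphism $L'\cong L_m(-D_m)$ with $w'_k\mapsto w^{(m)}_k$ for $0\le k\le m-1$.
\item[(b)] $\sigma_m^*L_m\cong\mathcal{O}$ with $w^{(m)}_m\mapsto1$, and $\sigma_m^*L'\cong L_{m-1}$ with $w'_k\mapsto w^{(m-1)}_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M=L_m(-D_m)$. Its degree on each component of a fiber $C$ is at least $1-1=0$. The space $H^0(C,M|_C)$ consists of the sections of $L_m|_C$ with residue $0$ at $p_m$, so it is spanned by the $w^{(m)}_k$ with $k<m$. By Lemma~\ref{lem:tree}(b) these sections generate $M$. Thus $(M;w^{(m)}_k)$ and $(L';w'_k)$ define two morphisms $X_m\to\mathbb{P}^{m-1}$. On the open set of smooth curves both are given by $[1/(u_{m+1}-u_k)]_{k<m}$, so they coincide. Both bundles with their sections are the pullback of $\mathcal{O}(1)$ with its coordinates.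

(b) The first isomorphism is the residue at $p_m$. By (K1), $\sigma_m$ attaches at $p_m$ a component carrying $m$ and $m+1$; forgetting $m$ contracts this component and leaves the label $m+1$ at $p_m$. So $\tau\sigma_m=\iota$.
\end{proof}

\begin{lemma}\label{lem:basechange}
For $c\ge0$ and $b\ge1$ there are isomorphisms of vector bundles on $X_{m-1}$
\[
\rho^*\bigl(\pi_{m-1\,*}L_{m-1}^c\bigr)\cong\pi_*L'^{\,c},\qquad\rho^*\bigl(R^1\pi_{m-1\,*}L_{m-1}^{-b}\bigr)\cong R^1\pi_*L'^{\,-b},
\]
and the first sends a monomial in the $w^{(m-1)}_k$ to the same monomial in the $w'_k$. On the fibers of $\pi$ the bundle $L'$ has degree $\ge0$ on every component and total degree $m-1\ge1$.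
\end{lemma}

\begin{proof}
Let $x\in X_{m-1}$, $C=\pi^{-1}(x)$ and $\bar C=\pi'^{-1}(\rho(x))$. By (K2), $\tau|_C$ is the contraction $c_x:C\to\bar C$. We claim that $c_{x*}\mathcal{O}_C=\mathcal{O}_{\bar C}$ and $R^1c_{x*}\mathcal{O}_C=0$. Suppose $c_x$ contracts $E$. A function on a neighborhood of $E$ is constant on $E$, so it is the same as a function on the corresponding open set of $R$, subject to $f(r_1)=f(r_2)$ if $E$ meets $R$ twice. These are the functions on $\bar C$ near $c_x(E)$, which proves the first claim. The sheaf $R^1c_{x*}\mathcal{O}_C$ is supported at the point $c_x(E)$, and the Leray sequence $H^1(C,\mathcal{O}_C)\to H^0(\bar C,R^1c_{x*}\mathcal{O}_C)\to H^2(\bar C,\mathcal{O}_{\bar C})$ has zero outer terms. This proves the second claim. By the projection formula, pullback gives isomorphisms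
\begin{equation}\label{eq:fiber}
H^q(\bar C,\mathcal{N}^e|_{\bar C})\cong H^q(C,L'^{\,e}|_C)\qquad(q\ge0,\ e\in\mathbb{Z}).
\end{equation}
The bundle $\mathcal{N}|_{\bar C}$ has degree $\ge1$ on every component and total degree $m-1$, and $L'|_C$ is its pullback; this gives the last assertion. By Lemma~\ref{lem:tree}, only $H^0$ occurs in \eqref{eq:fiber} for $e\ge0$ and only $H^1$ for $e<0$; let $q$ be the degree that occurs.

Let $Y=X_{m-1}\times_{X_{m-2}}X'_{m-1}$ with projections $\mathrm{pr}_1,\mathrm{pr}_2$; the fiber of $\mathrm{pr}_1$ over $x$ is $\bar C$. By (BC), the sheaves $R^q\mathrm{pr}_{1*}\mathrm{pr}_2^*\mathcal{N}^e\cong\rho^*R^q\pi'_*\mathcal{N}^e$ and $R^q\pi_*L'^{\,e}$ are locally free with fibers at $x$ the two sides of \eqref{eq:fiber}. Pullback along $(\pi,\tau):X_m\to Y$ is a map from the first to the second that induces \eqref{eq:fiber} on fibers, so it is an isomorphism, and it respects monomials in the $w'_k$. Finally $\iota$ identifies $R^q\pi'_*\mathcal{N}^e$ with $R^q\pi_{m-1\,*}L_{m-1}^e$.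
\end{proof}

\begin{proposition}\label{prop:filt}
Let $m\ge1$ and $\pi=\pi_m$.
\begin{enumerate}
\item[(a)] For $c\ge0$, $L_m^c$ has $H^1=0$ on the fibers of $\pi$, and the vector bundle $\pi_*L_m^c$ has a filtration by subbundles $0=\mathcal{F}_0\subset\mathcal{F}_1\subset\cdots$ in which each quotient $\mathcal{F}_\nu/\mathcal{F}_{\nu-1}$ is $\mathcal{O}$ or $L_k^j$ with $1\le k\le m-1$ and $0\le j\le c-1$. Moreover, every monomial of degree $j$ in $w^{(k)}$, and the section $1$ if the quotient is $\mathcal{O}$, is the image of a section of $\mathcal{F}_\nu$ given by a monomial of degree $c$ in $w^{(m)}$.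
\item[(b)] For $b\ge1$, $L_m^{-b}$ has $H^0=0$ on the fibers of $\pi$, and the vector bundle $R^1\pi_*L_m^{-b}$ has a filtration whose quotients are $\mathcal{O}$ or $L_k^{-j}$ with $1\le k\le m-1$ and $1\le j\le b$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $m$. For $m=1$ the base is a point and $L_1=\mathcal{O}_{\mathbb{P}^1}(1)$ with the basis $w^{(1)}_0,w^{(1)}_1$ of sections. All quotients are $\mathcal{O}$, and in (a) we filter $\operatorname{Sym}^cV_1$ by adding one monomial at a time. Let $m\ge2$ and $M_{s,t}=L_m^s\otimes L'^{\,t}$. By Lemma~\ref{lem:twist}, $M_{s,t}(-D_m)\cong M_{s-1,t+1}$ and $\sigma_m^*M_{s,t}\cong L_{m-1}^t$, so for all $s,t\in\mathbb{Z}$ there is an exact sequence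
\begin{equation}\label{eq:seq}
0\to M_{s-1,t+1}\to M_{s,t}\to\sigma_{m*}L_{m-1}^t\to0 .
\end{equation}

(a) For $s,t\ge0$ all degrees of $M_{s,t}$ on components of fibers are $\ge0$, so $H^1=0$ on fibers and $\mathcal{E}_{s,t}=\pi_*M_{s,t}$ is locally free. For $s\ge1$ and $t\ge0$, pushing \eqref{eq:seq} forward gives
\[
0\to\mathcal{E}_{s-1,t+1}\to\mathcal{E}_{s,t}\to L_{m-1}^t\to0 .
\]
We obtain a chain $\mathcal{E}_{0,c}\subset\mathcal{E}_{1,c-1}\subset\dots\subset\mathcal{E}_{c,0}=\pi_*L_m^c$ with quotients $L_{m-1}^t$, $0\le t\le c-1$. Let $s+t=c$, $s\ge1$, and let $\beta=(\beta_0,\dots,\beta_{m-1})$ be an exponent vector with $|\beta|=t$. The section $(w^{(m)}_m)^s\,w'^{\,\beta}$ of $\mathcal{E}_{s,t}$ maps to $(w^{(m-1)})^\beta$ by Lemma~\ref{lem:twist}(b), and as a section of $\mathcal{E}_{c,0}$ it is the monomial $(w^{(m)}_m)^s(w^{(m)})^\beta$ by Lemma~\ref{lem:twist}(a). The subbundle $\mathcal{E}_{0,c}$ is $\rho^*\pi_{m-1\,*}L_{m-1}^c$ by Lemma~\ref{lem:basechange}, and we filter it by the pullback of the filtration given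 by induction. The monomials $(w^{(m-1)})^\beta$ with $|\beta|=c$ that serve as lifts there correspond to $w'^{\,\beta}$, hence to $(w^{(m)})^\beta$ in $\mathcal{E}_{c,0}$.

(b) For $s,t\le0$ with $(s,t)\ne(0,0)$, all degrees of $M_{s,t}$ on components of fibers are $\le0$ and the total degree is negative. So $H^0=0$ on fibers by Lemma~\ref{lem:tree}(c), $\pi_*M_{s,t}=0$, and $R^1\pi_*M_{s,t}$ is locally free. For $s\le-1$ and $t\le0$, push forward \eqref{eq:seq} with $(s+1,t-1)$ in place of $(s,t)$. Since $\pi_*M_{s+1,t-1}=0$, we get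
\[
0\to L_{m-1}^{t-1}\to R^1\pi_*M_{s,t}\to R^1\pi_*M_{s+1,t-1}\to0 .
\]
Going from $(-b,0)$ to $(0,-b)$ yields the pieces $L_{m-1}^{-1},\dots,L_{m-1}^{-b}$ and the quotient $R^1\pi_*L'^{\,-b}$, which is $\rho^*R^1\pi_{m-1\,*}L_{m-1}^{-b}$ by Lemma~\ref{lem:basechange} and is filtered by induction.
\end{proof}

As a check on ranks, the proof gives in (a) $c$ pieces for each $k$ and $c+1$ more copies of $\mathcal{O}$, in total $mc+1$, and in (b) $b$ pieces for each $k$ and $b-1$ copies of $\mathcal{O}$, in total $mb-1$. Both numbers agree with $\chi=\deg+1$ on a fiber.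

\section{Surjectivity, vanishing, and the Koszul complex}\label{sec:vanishing}

Two things are needed: every section of $L^a$ must come from a polynomial, and the Koszul complex of $w^{(i)}$ must stay exact on global sections at one place.

\begin{lemma}\label{lem:surj}
The map $S^{(m)}_a\to H^0(X_m,L^a)$ is surjective for all $m\ge0$ and $a\in\mathbb{N}^m$.
\end{lemma}

\begin{proof}
We use induction on $m$; the case $m=0$ is trivial. Let $m\ge1$ and $a=(a',c)$. Then $H^0(X_m,L^a)=H^0(X_{m-1},\pi_*L_m^c\otimes L^{a'})$. We show by induction on $\nu$ that every section $\xi$ of $\mathcal{F}_\nu\otimes L^{a'}$ comes from $S^{(m)}_a$, where $\mathcal{F}_\nu$ is as in Proposition~\ref{prop:filt}(a). Let the quotient $\mathcal{F}_\nu/\mathcal{F}_{\nu-1}$ be $L_k^j$, with $j=0$ if it is $\mathcal{O}$. The image of $\xi$ in $H^0(X_{m-1},L^{a'}\otimes L_k^j)$ comes from a polynomial, by the induction on $m$, and that polynomial can be written as $\sum_\alpha g_\alpha h_\alpha$ with monomials $g_\alpha$ of degree $j$ in $w^{(k)}$ and $h_\alpha\in S^{(m-1)}_{a'}$.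 Lift each $g_\alpha$ to a monomial $g'_\alpha$ of degree $c$ in $w^{(m)}$ that is a section of $\mathcal{F}_\nu$. Then $\sum_\alpha g'_\alpha h_\alpha$ comes from $S^{(m)}_a$, and $\xi-\sum_\alpha g'_\alpha h_\alpha$ is a section of $\mathcal{F}_{\nu-1}\otimes L^{a'}$.
\end{proof}

The higher terms of the Koszul complex involve $L^{a-(q+1)e_i}$, whose $i$-th exponent is negative for large $q$, but we need only its $q$-th cohomology. So the vanishing statement must allow one exponent to become more negative as $q$ grows. This fits Proposition~\ref{prop:filt}(b): a negative exponent in the last place is moved to an earlier place, while the cohomological degree drops by one.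

\begin{lemma}\label{lem:vanish}
Let $q\ge1$. Then $H^q(X_m,L^a)=0$ in each of the following cases.
\begin{enumerate}
\item[(i)] $a\in\mathbb{N}^m$.
\item[(ii)] There is an $i$, $1\le i\le m$, with $a_l\ge1$ for $l<i$, $a_l\ge0$ for $l>i$, and $a_i\ge1-q$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $m$, for all $q$ at once. For $m=0$ the space is a point. For $m=1$ it is $\mathbb{P}^1$: if $q=1$ then $a_1\ge0$ in both cases, and if $q\ge2$ the group vanishes for reasons of dimension. Let $m\ge2$ and $a=(a',a_m)$. If a bundle has a filtration whose quotients have no $H^p$, then by the long exact sequences it has no $H^p$.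

Suppose we are in case (i), or in case (ii) with $i<m$. Then $a_m\ge0$, and by (BC) and Proposition~\ref{prop:filt}(a) it suffices that $H^q(X_{m-1},L^{a'+je_k})=0$ for $j\ge0$ and $1\le k\le m-1$. The vector $a'$ satisfies the same hypothesis on $X_{m-1}$, and the hypothesis is preserved when entries increase, so induction applies. Case (ii) with $i=m$ and $a_m\ge0$ is contained in case (i).

There remains case (ii) with $i=m$ and $a_m=-b$, where $1\le b\le q-1$. All entries of $a'$ are $\ge1$, and $q-1\ge1$. By (BC), $H^q(X_m,L^a)=H^{q-1}(X_{m-1},R^1\pi_*L_m^{-b}\otimes L^{a'})$. By Proposition~\ref{prop:filt}(b) it suffices that $H^{q-1}(X_{m-1},L^{a'})=0$, which is (i), and that $H^{q-1}(X_{m-1},L^{a'-je_k})=0$ for $1\le j\le b$ and $1\le k\le m-1$. The latter is (ii) on $X_{m-1}$, with $q-1$ for $q$ and $k$ for $i$: the entries other than the $k$-th are $\ge1$, and $a'_k-j\ge1-b\ge1-(q-1)$. This last inequality is where $a_l\ge1$ for $l<i$ is used.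
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:koszul}]
Let $\epsilon_0,\dots,\epsilon_i$ be the basis of $V_i$ given by the variables, and let $s_l=w^{(i)}_l\in H^0(X_m,L_i)$. The Koszul complex, twisted by $L^{a+e_i}$, has the terms
\[
K_p=\textstyle\bigwedge^pV_i\otimes L^{a-(p-1)e_i},\qquad0\le p\le i+1,
\]
and its differential is contraction with $\epsilon_l\mapsto s_l$. It is an exact complex of sheaves, because near each point some $s_l$ generates $L_i$, and the Koszul complex of a sequence containing a unit is exact. Let $Z_p=\ker(K_p\to K_{p-1})$, so that $Z_{i+1}=0$ and $0\to Z_p\to K_p\to Z_{p-1}\to0$ is exact for $2\le p\le i+1$.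

We claim $H^1(Z_2)=0$. If $i=1$, then $Z_2=0$. If $i\ge2$, the sequences $H^q(K_{q+2})\to H^q(Z_{q+1})\to H^{q+1}(Z_{q+2})$ are exact for $1\le q\le i-1$. The sheaf $K_{q+2}$ is a sum of copies of $L^{a-(q+1)e_i}$, whose $i$-th exponent is $a_i-q-1\ge1-q$ because $a_i\ge2$. So $H^q(K_{q+2})=0$ by Lemma~\ref{lem:vanish}(ii), and $H^1(Z_2)\subset H^2(Z_3)\subset\dots\subset H^i(Z_{i+1})=0$. Hence $H^0(K_2)\to H^0(Z_1)$ is surjective.

Let $(F_0,\dots,F_i)$ be a syzygy of degree $a$ and let $f_l\in H^0(X_m,L^a)$ be the image of $F_l$. By \eqref{eq:kernel}, $\sum_lf_ls_l=0$, so $\sum_l\epsilon_l\otimes f_l\in H^0(Z_1)$. The differential sends $\epsilon_k\wedge\epsilon_l\otimes g$ to $\epsilon_l\otimes gs_k-\epsilon_k\otimes gs_l$. Writing $\sum_l\epsilon_l\otimes f_l$ as the image of $\sum_{l<k}\epsilon_k\wedge\epsilon_l\otimes g_{lk}$ and putting $g_{kl}=-g_{lk}$, $g_{ll}=0$, we get $f_l=\sum_kg_{lk}s_k$ with $g_{lk}\in H^0(X_m,L^{a-e_i})$. Since $a_i\ge1$, we have $a-e_i\in\mathbb{N}^m$. By Lemma~\ref{lem:surj}, lift $g_{lk}$ to $G_{lk}\in S^{(m)}_{a-e_i}$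 for $l<k$ and extend antisymmetrically. Then $F_l-\sum_kG_{lk}w^{(i)}_k$ maps to zero, so it lies in $I^{(m)}$ by \eqref{eq:kernel}.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:compl}.

\begin{remark}\label{rem:sharp}
The bound $a_i\ge1-q$ in Lemma~\ref{lem:vanish}(ii) cannot be lowered by one. For $m=2$ and $b=1$ the proof of Proposition~\ref{prop:filt}(b) gives $R^1\pi_*L_2^{-1}\cong L_1^{-1}$, because $H^1(\mathbb{P}^1,\mathcal{O}(-1))=0$. Hence $H^1(X_2,L_1\otimes L_2^{-1})=H^0(\mathbb{P}^1,\mathcal{O})=\mathbb{C}$. For $i=2$ and $a=(1,1)$ this group is $H^1(K_3)=H^1(Z_2)$, and $(1,1)$ is the degree of the syzygy $(c_0,c_1,0)$ of Section~\ref{sec:fail}.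
\end{remark}

\begin{thebibliography}{1}
\bibitem{MR} Leonid Monin and Julie Rana, \emph{Equations of $\overline{M}_{0,n}$}, arXiv:1703.07439 (2017).
\end{thebibliography}
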